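# Continuum many clones on three elements up to minor equivalence

## 1. Clones and preserved relations

All domains are nonempty sets, and all operations have arity at least $1$.

**Clone.** A clone on a set $A$ is a set of finitary operations on $A$ that contains all projections $\pi^n_i(x_1,\dots,x_n)=x_i$ and is closed under composition. For example, the projections alone form a clone. On $\{0,1\}$, the operations $x_i$ and $\neg x_i$ (of all arities) form a clone, the one generated by negation. The clone generated by $\wedge$ on $\{0,1\}$ consists of all conjunctions of nonempty sets of variables.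

**Preserving a relation.** Let $R\subseteq A^{V}$ with $V$ finite. An $n$-ary operation $f$ preserves $R$ if, whenever $r_1,\dots,r_n\in R$, the tuple $\big(f(r_1(v),\dots,r_n(v))\big)_{v\in V}$ is again in $R$. Picture an $n\times|V|$ matrix whose rows are in $R$: applying $f$ to each column must give a tuple of $R$. The operations preserving every relation in a given set form a clone, because projections return one of the rows and because preservation survives composition.

The domain used in this lecture is
$$A=\{-1,0,1\},\qquad -1<0<1 .$$
Three examples of preservation on it will be used constantly.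

* $f$ preserves the unary relation $\{1\}$ if and only if $f(1,\dots,1)=1$.
* $f$ preserves the order $\le$ if and only if $f$ is monotone: $c\le c'$ coordinatewise implies $f(c)\le f(c')$.
* $f$ preserves the graph of negation $\{(a,-a):a\in A\}$ if and only if $f(-x)=-f(x)$. Such operations are called **odd**.

**Idempotent.** An operation is idempotent if $f(a,\dots,a)=a$ for all $a$, and a clone is idempotent if all its members are. For example, $\wedge$ is idempotent and $\neg$ is not. On our $A$, an odd operation with $f(1,\dots,1)=1$ is idempotent: oddness gives $f(-1,\dots,-1)=-1$, and $f(0,\dots,0)=-f(0,\dots,0)$ forces $f(0,\dots,0)=0$.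

## 2. Minors and minor-preserving maps

**Minor.** For an $n$-ary $f$ and a map $\sigma\colon\{1,\dots,n\}\to\{1,\dots,k\}$, the minor $f^\sigma$ is the $k$-ary operation
$$f^\sigma(x_1,\dots,x_k)=f(x_{\sigma(1)},\dots,x_{\sigma(n)}).$$
So one may identify, permute and add dummy variables. For example, if $f$ is the majority operation on $\{0,1\}$ and $\sigma(1)=\sigma(2)=1$, $\sigma(3)=2$, then $f^\sigma(x_1,x_2)=f(x_1,x_1,x_2)=x_1$.

**Minor-preserving map.** Let $\mathbf C,\mathbf D$ be clones, possibly on different domains. A map $\xi\colon\mathbf C\to\mathbf D$ is minor-preserving if it sends $n$-ary operations to $n$-ary operations for every $n$ and $\xi(f^\sigma)=\xi(f)^\sigma$ for all $f\in\mathbf C$ and all such $\sigma$.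

Inclusions of clones are minor-preserving. Here is a less innocent example. Let $\mathbf N$ be the clone $\{x_i,\neg x_i\}$ generated by negation on $\{0,1\}$, and let $\xi$ swap $x_i$ and $\neg x_i$ in every arity. Both kinds of operation satisfy $(x_i)^\sigma=x_{\sigma(i)}$ and $(\neg x_i)^\sigma=\neg x_{\sigma(i)}$, so $\xi$ is minor-preserving. It does not respect composition: $\xi(\neg\circ\neg)=\xi(\mathrm{id})=\neg$, while $\xi(\neg)\circ\xi(\neg)=\mathrm{id}$. A minor-preserving map only has to respect the shuffling of variables.

**Minor equivalence.** Two clones are minor equivalent if there are minor-preserving maps in both directions. For example, $\mathbf N$ is minor equivalent to the clone of projections on $\{0,1\}$: one direction is inclusion, the other sends both $x_i$ and $\neg x_i$ to $x_i$. Since identities and composites of minor-preserving maps are minor-preserving, the classes form a poset: $[\mathbf C]\le[\mathbf D]$ if there is a minor-preserving map $\mathbf C\to\mathbf D$.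

**Minor condition.** For us this is a finite list of requirements $f^{\sigma}=f^{\sigma'}$ on a single operation $f$ of a fixed arity. A clone satisfies the condition if some member does. For example, commutativity $f(x,y)=f(y,x)$ is a minor condition. If $\xi\colon\mathbf C\to\mathbf D$ is minor-preserving and $f\in\mathbf C$ satisfies $f^\sigma=f^{\sigma'}$, then
$$\xi(f)^{\sigma}=\xi(f^{\sigma})=\xi(f^{\sigma'})=\xi(f)^{\sigma'}. \tag{1}$$
So a minor-preserving map $\mathbf C\to\mathbf D$ transports every minor condition satisfied in $\mathbf C$ to $\mathbf D$. This is our only tool for proving that no such map exists.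

## 3. Graphs and homomorphisms

Graphs are finite, simple, loopless and undirected. A homomorphism $\Delta\to\Gamma$ is a map of vertices that sends edges to edges; we write $\Delta\to\Gamma$ if one exists. For example, $K_2$ maps to every graph with an edge, and the 5-cycle satisfies $C_5\to K_3$, because a homomorphism to $K_3$ is a proper 3-coloring.

The chromatic number $\chi(\Gamma)$ is the least number of colors in a proper coloring. The **odd girth** is the length of a shortest odd cycle, if there is one. For example, $C_5$ has chromatic number $3$ and odd girth $5$.

Let $\mathcal G$ be the set of connected graphs with at least one edge and with vertex set contained in $\mathbb N$. Every vertex of a graph in $\mathcal G$ has a neighbor.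

**Down-set.** A set $\mathcal D\subseteq\mathcal G$ is a down-set if $\Delta\in\mathcal G$ and $\Delta\to\Gamma\in\mathcal D$ imply $\Delta\in\mathcal D$. For example, $\emptyset$ is a down-set, and so is the set of bipartite graphs in $\mathcal G$, which is $\{\Delta\in\mathcal G:\Delta\to K_2\}$.

## 4. Counting clones up to minor equivalence

How many classes of minor equivalence are there, if we consider all clones on all finite domains? The following conjecture is stated as a problem in Manuel Bodirsky, Albert Vucaj, Dmitriy Zhuk, "The lattice of clones of self-dual operations collapsed", arXiv:2109.01371 (2021).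

**Conjecture.** The minor equivalence relation on clones on finite domains has only countably many classes.

We shall prove that it is false.

**Theorem 1.** There are exactly $2^{\aleph_0}$ classes of clones on finite domains up to minor equivalence, and $2^{\aleph_0}$ of them are represented by idempotent clones on a three-element set.

A stronger form, Theorem 2, is stated in Section 7, once the clones in it have been defined.

**Small domains.** On a one-element set there is exactly one clone. On a two-element set there are only countably many clones, by E. L. Post (*The two-valued iterative systems of mathematical logic*, 1941). So nothing uncountable can happen below three elements.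

Here are three different classes on $\{0,1\}$, separated with (1).

* The clone of projections does not satisfy $f(x,y)=f(y,x)$.
* The clone generated by $\wedge$ satisfies $f(x,y)=f(y,x)$. It does not satisfy the unary condition "$f(x_1)=f(x_2)$ as binary operations", because its only unary member is the identity.
* A clone containing a constant operation satisfies both conditions.

## 5. Constant operations collapse an uncountable family

On three elements there are uncountably many clones, so the first thing to try is to take an uncountable family and separate its members. Let us do this and see what happens.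

On $\{0,1,2\}$, for $n\ge2$, put $f_n(x_1,\dots,x_n)=1$ if exactly one $x_i$ equals $1$ and all the others equal $2$; put $f_n(x_1,\dots,x_n)=0$ otherwise. For $S\subseteq\{2,3,\dots\}$ let $\mathbf F_S$ be the clone generated by $\{f_n:n\in S\}$.

**Claim.** If $n\notin S$, then $f_n\notin\mathbf F_S$. Hence the $2^{\aleph_0}$ clones $\mathbf F_S$ are pairwise distinct.

*Proof.* Suppose $f_n\in\mathbf F_S$ and $n\notin S$. Since $f_n(2,\dots,2)=0$, $f_n$ is not a projection. So $f_n=f_m(g_1,\dots,g_m)$ with $m\in S$, hence $m\ne n$, and with $n$-ary $g_j\in\mathbf F_S$. Each $g_j$ is a projection or has all its values in $\{0,1\}$. Let $e^k$ be the $n$-tuple with $1$ in place $k$ and $2$ elsewhere; then $f_n(e^k)=1$ for every $k$. Recall that $f_m$ has value $0$ as soon as two of its arguments differ from $2$.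

* If two of the $g_j$ are not projections, then at $e^1$ two arguments of $f_m$ lie in $\{0,1\}$, so the value is $0$, a contradiction.
* If exactly one $g_j$ is not a projection, pick some other $g_l=\pi^n_k$, which is possible as $m\ge2$. At $e^k$ argument $l$ is $1$ and argument $j$ is in $\{0,1\}$, so the value is $0$, a contradiction.
* If all $g_l=\pi^n_{k_l}$ are projections, then at $e^k$ the number of arguments equal to $1$ is the number of $l$ with $k_l=k$. It must be exactly $1$ for every $k$. So $l\mapsto k_l$ is a bijection and $m=n$, a contradiction. $\square$

This is an uncountable family, but the approach stops exactly at the following point. For $n\ge2$ we have $f_n(x,\dots,x)=0$ for all $x$. So $\mathbf F_S$ with $S\neq\emptyset$ contains the constant $0$ in every arity. Whenever a clone $\mathbf D$ contains all constant operations with value $a$, sending each $n$-ary $f$ to the $n$-ary constant $a$ is a minor-preserving map from any clone to $\mathbf D$. Therefore all $\mathbf F_S$ with $S\ne\emptyset$ lie in one class.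

So distinctness of clones is not enough. We need infinitely many minor conditions that can be switched on and off independently, and we had better work with idempotent clones, where constants are absent.

## 6. Two conditions separated by hand on $\{-1,0,1\}$

Consider odd operations on $A=\{-1,0,1\}$. Suppose $f$ is odd and commutative. Then $f(1,-1)=f(-1,1)=-f(1,-1)$, so $f(1,-1)=0$. Oddness turns a symmetry into a forced zero. An example is $s(x,y)=\operatorname{sgn}(x+y)$.

Now take three variables and ask for
$$f(y,x,x)=f(x,y,y),\qquad f(x,y,x)=f(y,x,y),\qquad f(x,x,y)=f(y,y,x). \tag{2}$$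
An odd $f$ satisfying (2) has three forced zeros: $f(-1,1,1)=f(1,-1,1)=f(1,1,-1)=0$. An example is the operation $m$ for which $m(c)=0$ if $c=0$ or if both $1$ and $-1$ occur in $c$, and otherwise $m(c)$ is the common value of the nonzero entries. It is odd, and it satisfies (2) because $m(c)$ depends only on the set of entries of $c$.

Which relation forbids (2)? Put the three forced zeros in the columns of a matrix. The rows are again $(-1,1,1),(1,-1,1),(1,1,-1)$. A relation that contains these rows but not $(0,0,0)$ is not preserved by any odd $f$ satisfying (2). In each row, no two entries are both $-1$, so any two entries have sum $\ge0$. So take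
$$R=\{y\in A^3:\ y_1+y_2\ge0,\ y_1+y_3\ge 0,\ y_2+y_3\ge0,\ y\ne0\}.$$

Does $R$ leave commutativity alone? Let us check that $s$ preserves $R$. Let $y,z\in R$. The sums $y_u+z_u$ satisfy the three inequalities up to sign: $y_u\ge-y_{v}$ and $z_u\ge -z_{v}$ give $s(y_u,z_u)\ge s(-y_v,-z_v)=-s(y_v,z_v)$, since $s$ is monotone and odd. The output is $0$ only if $z=-y$. But $R\cap -R=\emptyset$: if $y\in R$ and $-y\in R$, then all pairwise sums of $y$ are $0$, so $y_1=-y_2=y_3=-y_1$, which gives $y=0$, a contradiction.

So the clone of all odd operations preserving $\{1\}$ and $R$ satisfies commutativity but not (2), whereas the clone generated by $m$ satisfies (2). By (1) there is no minor-preserving map from the latter to the former.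

Two features of this example generalize.

* Each identity in (2) swaps the two values of a tuple that is constant on a block of coordinates and on its complement. Each such block $B$ gives one forced zero, at the tuple that is $-1$ on $B$ and $+1$ off $B$.
* The relation $R$ sees only which pairs of blocks are disjoint: two columns have sum $\ge0$ in every row exactly when the two blocks are disjoint.

So we can choose blocks indexed by the vertices of any graph, with disjointness as adjacency. The hope is that whether the condition of $\Gamma$ coexists with the relation of $\Delta$ is governed by whether $\Delta\to\Gamma$. In the example, $s$ belongs to $K_2$, the relation $R$ belongs to $K_3$, and $K_3\not\to K_2$.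

## 7. Conditions $\Sigma_\Gamma$, relations $R(\Gamma)$ and clones $\mathbf C_{\mathcal D}$

**Blocks.** Let $\Gamma=(V,E)\in\mathcal G$. Let $I$ be the disjoint union of $V$ and the set of non-edges (2-subsets of $V$ not in $E$). For $v\in V$ let
$$B_v=\{v\}\cup\{e\in I:\ e\text{ a non-edge},\ v\in e\}\subseteq I.$$
Then:

* (B1) $B_v\neq\emptyset$;
* (B2) for $u\ne v$: $B_u\cap B_v=\emptyset$ if and only if $uv\in E$.

(B1) holds since $v\in B_v$. For (B2), the only vertex in $B_u$ is $u$ and the only vertex in $B_v$ is $v$, so a common element can only be a non-edge containing both $u$ and $v$, that is, $\{u,v\}$ itself. It is an element of $I$ exactly when $uv\notin E$.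

For example, let $\Gamma$ be the path with edges $ab,bc$. Then $I=\{a,b,c,ac\}$ and $B_a=\{a,ac\}$, $B_b=\{b\}$, $B_c=\{c,ac\}$.

**The condition $\Sigma_\Gamma$.** Fix an enumeration of $I$ and identify $I$ with $\{1,\dots,N\}$. For $v\in V$ define $\sigma_v,\sigma'_v\colon I\to\{1,2\}$ by
$$\sigma_v(i)=\begin{cases}2&i\in B_v\\1&i\notin B_v\end{cases},\qquad \sigma_v'(i)=\begin{cases}1&i\in B_v\\2&i\notin B_v\end{cases}.$$
An $N$-ary operation $f$ satisfies $\Sigma_\Gamma$ if $f^{\sigma_v}=f^{\sigma'_v}$ for all $v\in V$. In words: put $b$ on $B_v$ and $a$ off $B_v$; swapping $a$ and $b$ does not change the value of $f$.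

For $\Gamma=K_2$, $I$ has two elements, the blocks are singletons, and $\Sigma_{K_2}$ is commutativity. For $\Gamma=K_3$ it is (2). For the path above, with the order $a,b,c,ac$, it reads
$$f(y,x,x,y)=f(x,y,y,x),\quad f(x,y,x,x)=f(y,x,y,y),\quad f(x,x,y,y)=f(y,y,x,x).$$

**The relation $R(\Gamma)$.** Put
$$R(\Gamma)=\{y\in A^V:\ y_u+y_v\ge0\text{ for all }uv\in E,\ \text{and } y\ne0\}.$$
For example, $R(K_2)$ consists of the five pairs with at least one entry equal to $1$, and $R(K_3)$ is the relation $R$ of Section 6.

**The clone $\mathbf C_{\mathcal D}$.** For a down-set $\mathcal D$, let $\mathbf C_{\mathcal D}$ be the clone of all operations on $A$ preserving $\{1\}$, the order $\le$, the graph of negation, and all relations $R(\Delta)$ with $\Delta\in\mathcal G\setminus\mathcal D$. By Section 1 every operation in $\mathbf C_{\mathcal D}$ is odd and idempotent. For example, $\mathbf C_{\mathcal G}$ is the clone of all odd monotone operations with $f(1,\dots,1)=1$.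

**Theorem 2.** For down-sets $\mathcal D,\mathcal D'\subseteq\mathcal G$ the following are equivalent:

* (i) $\mathcal D\subseteq\mathcal D'$;
* (ii) $\mathbf C_{\mathcal D}\subseteq\mathbf C_{\mathcal D'}$;
* (iii) there is a minor-preserving map $\mathbf C_{\mathcal D}\to\mathbf C_{\mathcal D'}$.

Consequently $(\mathcal P(\mathbb N),\subseteq)$ order-embeds into the poset of minor-equivalence classes of idempotent clones on a three-element set. This poset therefore has antichains of size $2^{\aleph_0}$ and chains order-isomorphic to $\mathbb R$. The domain size $3$ is least possible.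

The core of the proof is the statement that $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$ if and only if $\Gamma\in\mathcal D$. One direction needs that $R(\Gamma)$ forbids $\Sigma_\Gamma$ (Section 8). The other needs an operation satisfying $\Sigma_\Gamma$ that preserves all $R(\Delta)$ with $\Delta\not\to\Gamma$ (Section 9).

## 8. $R(\Gamma)$ forbids $\Sigma_\Gamma$ for odd operations

For $v\in V$ let $t_v\in A^I$ be the tuple that is $-1$ on $B_v$ and $+1$ off $B_v$.

**Lemma 1.** If $f\colon A^N\to A$ is odd and satisfies $\Sigma_\Gamma$, then $f$ does not preserve $R(\Gamma)$.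

*Proof.* **Forced zeros.** We first find where $f$ must vanish. Evaluate $f^{\sigma_v}=f^{\sigma_v'}$ at $(x_1,x_2)=(1,-1)$. On the left the argument of $f$ is $-1$ on $B_v$ and $1$ off $B_v$, which is $t_v$; on the right it is $-t_v$. So $f(t_v)=f(-t_v)=-f(t_v)$, and $f(t_v)=0$ for all $v\in V$.

**The rows lie in $R(\Gamma)$.** We now arrange the $t_v$ as columns and check the rows. For $i\in I$ let $r_i=(t_v(i))_{v\in V}$. All entries of $r_i$ are $\pm1$, so $r_i\neq0$. If $uv\in E$, then $B_u\cap B_v=\emptyset$ by (B2), so $i$ is not in both blocks, and $t_u(i),t_v(i)$ are not both $-1$. Hence $t_u(i)+t_v(i)\ge0$. So $r_i\in R(\Gamma)$ for every $i\in I$.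

**Conclusion.** Applying $f$ to the rows $r_i$ gives $(f(t_v))_{v\in V}=0\notin R(\Gamma)$. $\square$

## 9. The operation $f_\Gamma$

For $c\in A^I$ let
$$N(c)=\{i:c_i=-1\},\qquad P(c)=\{i:c_i=1\},$$
$$L=\{c\in A^I:\ B_v\subseteq N(c)\text{ for some }v\in V\}.$$
Then $c\in -L$ if and only if $B_v\subseteq P(c)$ for some $v$. Think of $c\in L$ as "some block votes unanimously $-1$", and of $c\in-L$ as "some block votes unanimously $+1$". The tuples $\pm t_v$ get both kinds of vote: one of them is constant $-1$ on $B_v$, and the blocks of the neighbors of $v$ are disjoint from $B_v$. At these tuples the value must be $0$.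

**A first definition, and why it fails.** It is natural to let $g(c)$ be $1$ on $-L\setminus L$, $-1$ on $L\setminus -L$, and $0$ everywhere else. This has too many zeros. Take $\Gamma=C_4$ with vertices $1,2,3,4$ in cyclic order. The non-edges are $13$ and $24$, and
$$B_1=\{1,13\},\quad B_3=\{3,13\},\quad B_2=\{2,24\},\quad B_4=\{4,24\}.$$
Let $\Delta=K_3$ with vertices $p,q,r$, so $K_3\not\to C_4$, and $g$ should preserve $R(K_3)$. For the four coordinates $i\in\{1,2,3,4\}$ choose the row with $1$ at $p$ and $0$ elsewhere; for $i\in\{13,24\}$ choose the row with $1$ at $q$ and $0$ elsewhere. These rows are nonnegative and nonzero, so they lie in $R(K_3)$. The column $c_p$ is the indicator of $\{1,2,3,4\}$, the column $c_q$ is the indicator of $\{13,24\}$, and $c_r=0$. No block is contained in $\{1,2,3,4\}$ or in $\{13,24\}$, and no column has an entry $-1$. So none of the columns is in $L\cup-L$, and $g$ gives $(0,0,0)\notin R(K_3)$.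

The cure is to decide all undecided tuples other than $0$ by a tie-break that is odd and monotone. Let $\lambda(c)$ be the first nonzero coordinate of $c$ in the fixed enumeration of $I$, with $\lambda(0)=0$.

**Definition of $f_\Gamma$.** Define $f=f_\Gamma\colon A^I\to A$ by
$$f(c)=\begin{cases}0& c\in L\cap -L,\\ 1& c\in -L\setminus L,\\ -1& c\in L\setminus -L,\\ \lambda(c)& c\notin L\cup -L.\end{cases}$$
Directly from the definition,
$$f(c)=0\ \text{ implies }\ c=0\ \text{ or }\ c\in L\cap -L. \tag{3}$$

For example, let $\Gamma=K_2$. The blocks are the two singletons, so $c\in L$ means that $-1$ occurs in $c$, and $c\in-L$ means that $1$ occurs. The only tuple outside $L\cup-L$ is $0$. Hence $f_{K_2}(x,y)=\operatorname{sgn}(x+y)$. In the same way $f_{K_3}$ is the operation $m$ of Section 6.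

**Lemma 2.** Let $\Gamma\in\mathcal G$ and $f=f_\Gamma$.

* (a) $f$ is odd.
* (b) $f$ is monotone.
* (c) $f(c)=1$ whenever $c\ge0$ and $c\neq0$; in particular $f(1,\dots,1)=1$.
* (d) $f$ satisfies $\Sigma_\Gamma$.
* (e) $f$ preserves $R(\Delta)$ for every $\Delta\in\mathcal G$ with $\Delta\not\to\Gamma$.

*Proof.* **(a) Oddness.** Replacing $c$ by $-c$ exchanges $L$ and $-L$. So it keeps the first case, exchanges the second and third, and keeps the fourth, where $\lambda(-c)=-\lambda(c)$. Hence $f(-c)=-f(c)$.

**(b) Monotonicity.** Let $c\le c'$. It is enough to show that
$$f(c)=1\ \text{ implies }\ f(c')=1. \tag{4}$$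
Indeed, suppose (4) holds for all comparable pairs. If $f(c')=-1$, then $f(-c')=1$ and $-c'\le-c$, so $f(-c)=1$ and $f(c)=-1$. Thus $f(c)=1$ forces $f(c')=1$, and $f(c')=-1$ forces $f(c)=-1$; together these give $f(c)\le f(c')$ in all cases.

To prove (4), let $f(c)=1$. Then $c\notin L$, and either $c\in-L$, or $c\notin-L$ and $\lambda(c)=1$. Since $N(c')\subseteq N(c)$, also $c'\notin L$.

* If $c\in-L$, then $P(c)\subseteq P(c')$ gives $c'\in-L$. So $c'\in-L\setminus L$ and $f(c')=1$.
* If $\lambda(c)=1$, let $i$ be the first nonzero coordinate of $c$, so $c_i=1$. The coordinates of $c'$ before $i$ are $\ge0$, and $c'_i=1$. So the first nonzero coordinate of $c'$ exists and equals $1$, that is, $\lambda(c')=1$. As $c'\notin L$, we get $f(c')=1$ if $c'\in-L$ and $f(c')=\lambda(c')=1$ otherwise.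

**(c) Nonnegative tuples.** This is what the tie-break was introduced for. Let $c\ge0$, $c\ne0$. Then $N(c)=\emptyset$, so $c\notin L$ because the blocks are nonempty (B1). If $c\in-L$, then $f(c)=1$. Otherwise $f(c)=\lambda(c)=1$, since all nonzero coordinates of $c$ are $1$.

**(d) The condition $\Sigma_\Gamma$.** Fix $v\in V$ and a neighbor $w$ of $v$. We have $N(t_v)=B_v$, so $t_v\in L$. By (B2), $B_w\subseteq I\setminus B_v=P(t_v)$, so $t_v\in-L$. Hence $f(t_v)=0$, and $f(-t_v)=0$ by (a). Moreover $B_v$ is nonempty by (B1), and its complement is nonempty because it contains $B_w\neq\emptyset$.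

Now $f^{\sigma_v}(a,b)$ is the value of $f$ at the tuple that is $a$ off $B_v$ and $b$ on $B_v$, and $f^{\sigma_v'}(a,b)=f^{\sigma_v}(b,a)$. So we must check $f^{\sigma_v}(a,b)=f^{\sigma_v}(b,a)$ for all $a,b\in A$.

* For $a=b$ this is trivial.
* For $\{a,b\}=\{1,-1\}$ the two tuples are $t_v$ and $-t_v$, and both values are $0$.
* For $\{a,b\}=\{0,1\}$ both tuples are $\ge0$, and both are nonzero because $B_v$ and its complement are nonempty. Both values are $1$ by (c).
* For $\{a,b\}=\{0,-1\}$ both values are $-1$, by the previous case and oddness.

**(e) Preserving $R(\Delta)$.** Here we see why homomorphisms govern everything. Let $\Delta\in\mathcal G$ with $\Delta\not\to\Gamma$, let $y^{(i)}\in R(\Delta)$ for $i\in I$, and for $x\in V(\Delta)$ let $c_x=(y^{(i)}_x)_{i\in I}$ be the corresponding column.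

*The inequalities.* For $xx'\in E(\Delta)$ we have $y^{(i)}_x+y^{(i)}_{x'}\ge0$ for all $i$, so $c_x\ge-c_{x'}$ coordinatewise. By (b) and (a), $f(c_x)\ge f(-c_{x'})=-f(c_{x'})$. So the output $(f(c_x))_x$ satisfies all inequalities in the definition of $R(\Delta)$.

*The output is not $0$.* Suppose, for contradiction, that $f(c_x)=0$ for all $x\in V(\Delta)$.

Case 1: some $c_x=0$. For every neighbor $x'$ of $x$, $c_{x'}\ge-c_x=0$ and $f(c_{x'})=0$, so $c_{x'}=0$ by (c). Since $\Delta$ is connected, this spreads to all vertices, and all columns are $0$. Then all rows $y^{(i)}$ are $0$, contradicting $y^{(i)}\in R(\Delta)$.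

Case 2: no $c_x$ is $0$. By (3), $c_x\in L$ for all $x\in V(\Delta)$. Choose $\rho(x)\in V$ with $B_{\rho(x)}\subseteq N(c_x)$. Let $xx'\in E(\Delta)$. Since $c_x+c_{x'}\ge0$, no coordinate is $-1$ in both columns, so $N(c_x)\cap N(c_{x'})=\emptyset$ and therefore $B_{\rho(x)}\cap B_{\rho(x')}=\emptyset$. By (B1), a block is not disjoint from itself, so $\rho(x)\ne\rho(x')$. By (B2), $\rho(x)\rho(x')\in E$. So $\rho\colon\Delta\to\Gamma$ is a homomorphism, contradicting $\Delta\not\to\Gamma$. $\square$

## 10. $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$ exactly for $\Gamma\in\mathcal D$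

**Proposition 3.** For a down-set $\mathcal D$ and $\Gamma\in\mathcal G$: $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$ if and only if $\Gamma\in\mathcal D$.

*Proof.* Let $\Gamma\in\mathcal D$. If $\Delta\in\mathcal G\setminus\mathcal D$, then $\Delta\not\to\Gamma$, since otherwise $\Delta\in\mathcal D$ because $\mathcal D$ is a down-set. So by Lemma 2(e), $f_\Gamma$ preserves all $R(\Delta)$ with $\Delta\in\mathcal G\setminus\mathcal D$. By (c), (b) and (a) it preserves $\{1\}$, the order and the graph of negation. Hence $f_\Gamma\in\mathbf C_{\mathcal D}$, and $f_\Gamma$ satisfies $\Sigma_\Gamma$ by (d).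

Let $\Gamma\notin\mathcal D$. Then every member of $\mathbf C_{\mathcal D}$ is odd and preserves $R(\Gamma)$, so by Lemma 1 none satisfies $\Sigma_\Gamma$. $\square$

**Proof of the equivalence in Theorem 2.** (i)$\Rightarrow$(ii): if $\mathcal D\subseteq\mathcal D'$, then $\mathcal G\setminus\mathcal D'\subseteq\mathcal G\setminus\mathcal D$, so membership in $\mathbf C_{\mathcal D'}$ asks for no relation beyond those required for $\mathbf C_{\mathcal D}$.

(ii)$\Rightarrow$(iii): the inclusion map is minor-preserving.

(iii)$\Rightarrow$(i): let $\Gamma\in\mathcal D$. By Proposition 3, $\mathbf C_{\mathcal D}$ satisfies $\Sigma_\Gamma$. By (1), so does $\mathbf C_{\mathcal D'}$. By Proposition 3 again, $\Gamma\in\mathcal D'$. $\square$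

**Remark.** If $\mathcal D\ne\emptyset$, then $\mathcal D$ contains the graphs in $\mathcal G$ isomorphic to $K_2$, since $K_2$ maps to every graph with an edge. So $\mathbf C_{\mathcal D}$ contains $f_{K_2}(x,y)=\operatorname{sgn}(x+y)$, a commutative idempotent binary operation. The uncountability proved below therefore occurs among clones with a very simple nontrivial identity.

## 11. An infinite antichain of graphs

It remains to find many down-sets. Cliques do not help: $K_2\to K_3\to K_4\to\cdots$, so the down-set generated by a set of cliques depends only on its largest member, or on the fact that there is none. Odd cycles do not help either: $\cdots\to C_7\to C_5\to C_3$, and the down-set generated by a nonempty set of odd cycles depends only on the shortest. Either way we get only countably many down-sets. But these two chains suggest two invariants which move in opposite directions under homomorphisms, and we can make both grow at once.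

**Two obstructions.** If $\Delta\to\Gamma$, then $\chi(\Delta)\le\chi(\Gamma)$: compose the homomorphism with a proper coloring of $\Gamma$. If $\Delta\to\Gamma$ and $\Delta$ has an odd cycle of length $\ell$, then $\Gamma$ has an odd cycle of length at most $\ell$. Indeed, the cycle maps to a closed walk of length $\ell$ in $\Gamma$. Suppose a closed walk of odd length has a repeated vertex, beyond the coincidence of its two ends. Splitting it there gives two shorter closed walks whose lengths have odd sum, so one of them is odd; continue with that one. The process ends with a closed walk of odd length without repeated vertices. Its length is not $1$, since there are no loops, so it is at least $3$ and the walk is an odd cycle.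

**Construction.** By Erdős (*Graph theory and probability*, Canad. J. Math. 11 (1959)), for all $k,g$ there is a finite graph with chromatic number $>k$ and no cycle of length $\le g$. The chromatic number of a graph is the maximum over its components, so a component of maximal chromatic number is connected with the same properties. Let $\Gamma_1=K_3$. Given $\Gamma_n$, with chromatic number $k\ge3$ and odd girth $g$, let $\Gamma_{n+1}$ be a connected graph with $\chi(\Gamma_{n+1})>k$ and no cycle of length $\le g$, with its vertices renamed so that they lie in $\mathbb N$. Since $\chi(\Gamma_{n+1})>2$, it has an edge and an odd cycle, so its odd girth is defined, and it is larger than $g$. We obtain $\Gamma_1,\Gamma_2,\dots\in\mathcal G$ with both the chromatic number and the odd girth strictly increasing.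

**The $\Gamma_n$ form an antichain.** Let $j<n$.

* $\Gamma_n\not\to\Gamma_j$, since otherwise $\chi(\Gamma_n)\le\chi(\Gamma_j)$.
* $\Gamma_j\not\to\Gamma_n$, since otherwise $\Gamma_n$ would have an odd cycle of length at most the odd girth of $\Gamma_j$, which is smaller than the odd girth of $\Gamma_n$.

## 12. Embedding $\mathcal P(\mathbb N)$, and the exact count

**The embedding.** We identify $\mathbb N$ with the index set $\{1,2,\dots\}$. For a set $S$ of indices let
$$\mathcal D_S=\{\Delta\in\mathcal G:\ \Delta\to\Gamma_n\text{ for some }n\in S\}.$$
This is a down-set, because homomorphisms compose. Clearly $\Gamma_n\in\mathcal D_S$ if $n\in S$. If $n\notin S$, then $\Gamma_n\not\to\Gamma_{j}$ for all $j\in S$ by the antichain property, so $\Gamma_n\notin\mathcal D_S$. Hence $\mathcal D_S\subseteq\mathcal D_{S'}$ if and only if $S\subseteq S'$. By the equivalence in Theorem 2, there is a minor-preserving map $\mathbf C_{\mathcal D_S}\to\mathbf C_{\mathcal D_{S'}}$ if and only if $S\subseteq S'$. So $S\mapsto[\mathbf C_{\mathcal D_S}]$ is an order-embedding of $(\mathcal P(\mathbb N),\subseteq)$ into the poset of minor-equivalence classes of idempotent clones on $A$.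 In particular the $2^{\aleph_0}$ clones $\mathbf C_{\mathcal D_S}$ are pairwise minor-inequivalent, and the conjecture is false.

**Antichains of size $2^{\aleph_0}$.** It is enough to find one in $\mathcal P(\mathbb N)$. For a set $X$ of positive integers let $S_X=\{2n:n\in X\}\cup\{2n-1:n\notin X\}$. If $S_X\subseteq S_Y$, the even elements give $X\subseteq Y$ and the odd elements give that $n\notin X$ implies $n\notin Y$, so $X=Y$. Hence the sets $S_X$ are pairwise incomparable.

**Chains isomorphic to $\mathbb R$.** Since $\mathcal P(\mathbb Q)\cong\mathcal P(\mathbb N)$ as posets, consider the sets $\{q\in\mathbb Q:q<r\}$ for $r\in\mathbb R$. If $r<r'$, the set for $r$ is properly contained in the set for $r'$, because there is a rational $q$ with $r\le q<r'$. So they form a chain isomorphic to $\mathbb R$.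

**The upper bound in Theorem 1.** We show that there are at most $2^{\aleph_0}$ classes. Renaming the elements of the domain gives a minor-equivalent clone, so every class is represented on some domain $\{1,\dots,k\}$. For each $k$ there are only countably many finitary operations on $\{1,\dots,k\}$, so at most $2^{\aleph_0}$ sets of operations. Over all $k$ this gives at most $\aleph_0\cdot2^{\aleph_0}=2^{\aleph_0}$ clones. Together with the embedding, this proves Theorem 1.

**The domain size $3$ is least possible.** On a one-element set there is exactly one clone, and on a two-element set there are only countably many, by the result of Post cited in Section 4. Hence there are only countably many classes in these cases, and $3$ is the least domain size with uncountably many classes. This completes the proof of Theorem 2. $\square$
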